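\title{Smooth tropical plane curves of less than expected gonality}

\begin{abstract}
The gonality of a generic algebraic curve with Newton polygon $P$ is an invariant $\operatorname{egon}(P)$ read off from the lattice width of the interior polygon of $P$. It has been conjectured that every smooth tropical plane curve with Newton polygon $P$ has divisorial gonality $\operatorname{egon}(P)$ as well. We disprove this. The conjecture fails for a triangle of genus $5$, for plane curves of every degree $d\ge5$, and for some polygon of every genus $g\ge5$, and the difference between expected and actual gonality is unbounded. The mechanism is that an edge of the dual triangulation joining two boundary points is dual to a bridge, across which pencils in two different lattice directions can be glued. Using published results, we also show that the conjecture holds when $\operatorname{egon}(P)\le3$, in particular in genus at most $4$.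
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The expected gonality of a polygon}

A \emph{lattice polygon} is the convex hull of finitely many points of $\mathbb Z^2$; unless we say otherwise it is two-dimensional. Two lattice polygons are \emph{equivalent} if an affine automorphism of $\mathbb Z^2$ carries one to the other. The \emph{genus} $g(P)$ of $P$ is the number of lattice points in its interior, and the \emph{interior polygon} $P_{\mathrm{int}}$ is the convex hull of these points; it may be a segment. We regard a nonzero $v\in\operatorname{Hom}(\mathbb Z^2,\mathbb Z)$ as a linear function $v=\alpha x+\beta y$ on $\mathbb R^2$ with integer coefficients, and we put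
\[
\operatorname{width}_v(Q)=\max_Q v-\min_Q v .
\]
The \emph{lattice width} $\operatorname{lw}(Q)$ is the minimum of $\operatorname{width}_v(Q)$ over primitive $v$. All lower bounds for lattice width in this paper come from one observation: a horizontal segment of length $n$ has $v$-width $n|\alpha|$ and a vertical one has $v$-width $n|\beta|$, so
\begin{equation}\label{eq:cross}
Q\text{ contains a horizontal and a vertical segment of length }n\ \Longrightarrow\ \operatorname{lw}(Q)\ge n .
\end{equation}
For $g(P)\ge2$ the \emph{expected gonality} of $P$ is
\[
\operatorname{egon}(P)=\operatorname{lw}(P_{\mathrm{int}})+2,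
\]
with one exception: if $P$ is equivalent to the genus-$4$ triangle $2\Upsilon=\operatorname{conv}\{(-2,-2),(2,0),(0,2)\}$, whose interior polygon has lattice width $2$, then $\operatorname{egon}(P)=3$.

The name comes from algebraic curves. The gonality of a curve is the least degree of a nonconstant map to $\mathbb P^1$. Let $F(\xi,\eta)$ be an irreducible Laurent polynomial with Newton polygon $P$. After multiplication by a power of $\eta$ it is a polynomial in $\eta$ of degree $\operatorname{width}_y(P)$ with nonzero constant term, so $\xi$ is a function of degree $\operatorname{width}_y(P)$ on the curve $F=0$. A monomial change of coordinates turns any primitive $v$ into $y$, and so the gonality is at most $\operatorname{lw}(P)$. Two examples show how this bound compares with $\operatorname{egon}(P)$.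

\begin{example}\label{ex:basic}
For the rectangle $P=[0,a]\times[0,b]$ with $2\le a\le b$ and $b\ge 3$, the interior polygon is $[1,a-1]\times[1,b-1]$. By \eqref{eq:cross} and the choice $v=x$, we get $\operatorname{lw}(P)=a$ and $\operatorname{egon}(P)=(a-2)+2=a$.

Let $T_d=\operatorname{conv}\{(0,0),(d,0),(0,d)\}$, the Newton polygon of a plane curve of degree $d$. In the same way $\operatorname{lw}(T_d)=d$. For $d\ge4$ the interior polygon is $(1,1)+T_{d-3}$, and the genus $\binom{d-1}2\in\{3,6,10,\dots\}$ is never $4$, so $T_d$ is not the exception and $\operatorname{egon}(T_d)=d-1$. This is one less than $\operatorname{lw}(T_d)$; it is the degree of the projection from a point of the curve.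
\end{example}

The exception has a similar source: every curve of genus $4$ has gonality at most $3$, while the formula would give $4$ for $2\Upsilon$. By results of Kawaguchi \cite{Kawaguchi} and Castryck and Cools \cite{CastryckCools}, in characteristic $0$ a curve defined by a sufficiently generic Laurent polynomial with Newton polygon $P$ of genus at least $2$ has gonality exactly $\operatorname{egon}(P)$.

\subsection{The conjecture and the results}

A \emph{smooth tropical plane curve} with Newton polygon $P$ is a tropical plane curve whose dual subdivision is a regular unimodular triangulation of $P$. We regard it as the metric graph $\Gamma$ given by its skeleton, which has genus $g(P)$. Its \emph{gonality} $\operatorname{gon}(\Gamma)$ is the divisorial gonality in the sense of Baker and Norine: the least degree of an effective divisor of rank at least $1$. These notions are recalled in Section~\ref{sec:prelim}. Lifting $\Gamma$ to an algebraic curve and specializing a pencil gives $\operatorname{gon}(\Gamma)\le\operatorname{egon}(P)$ (Proposition~\ref{prop:upper}), and since $\Gamma$ has the full genus $g(P)$, one may guess that nothing is lost. This is the conjecture of Leitz, Morrison,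 Newman-Taylor and Wang.

\medskip
\noindent\textbf{Conjecture} (\cite{LMNW})\textbf{.} \emph{Let $P$ be a lattice polygon with $g(P)\ge2$, and let $\Gamma$ be any smooth tropical plane curve with Newton polygon $P$. Then $\operatorname{gon}(\Gamma)=\operatorname{egon}(P)$.}
\medskip

The conjecture is known to hold for hyperelliptic tropical plane curves; see fact (F3) in Section~\ref{sec:small}. We say that it \emph{fails for $P$} if $\operatorname{gon}(\Gamma)\ne\operatorname{egon}(P)$ for some $\Gamma$ with Newton polygon $P$, and that it \emph{holds for $P$} otherwise.

\begin{theorem}\label{thm:triangle}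
Let $P_0=\operatorname{conv}\{(0,0),(4,0),(2,4)\}$, a triangle of genus $5$, and let $e=[(1,2),(4,0)]$. Then $\operatorname{egon}(P_0)=4$, but every smooth tropical plane curve $\Gamma$ with Newton polygon $P_0$ whose dual triangulation contains $e$ has $\operatorname{gon}(\Gamma)\le3$. Such curves exist, so the conjecture is false.
\end{theorem}

This is an instance of a general criterion. A \emph{primitive chord} of $P$ is a segment $e=[V,W]$ such that $V,W\in\partial P\cap\mathbb Z^2$, the relative interior of $e$ lies in the interior of $P$, and $W-V$ is a primitive vector. It cuts $P$ into two lattice polygons. We write $|v(e)|=|v(W)-v(V)|$.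

\begin{theorem}\label{thm:criterion}
Let $e$ be a primitive chord of a lattice polygon $P$, cutting it into $Q$ and $Q'$. Suppose that there are nonzero $v,v'\in\operatorname{Hom}(\mathbb Z^2,\mathbb Z)$ with
\[
\operatorname{width}_{v'}(Q')=|v'(e)|\le|v(e)| .
\]
Then every smooth tropical plane curve $\Gamma$ with Newton polygon $P$ whose dual triangulation contains $e$ has $\operatorname{gon}(\Gamma)\le\operatorname{width}_v(Q)$. Regular unimodular triangulations of $P$ containing $e$ exist.
\end{theorem}

\begin{theorem}\label{thm:range}
\begin{enumerate}
\item[(1)] For each $d\ge5$ there are smooth tropical plane curves $\Gamma$ of degree $d$, that is, with Newton polygon $T_d$, such that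
\[
\operatorname{gon}(\Gamma)\le\lfloor d/2\rfloor+1<d-1=\operatorname{egon}(T_d).
\]
Hence $\operatorname{egon}(P)-\operatorname{gon}(\Gamma)$ is unbounded, and $\inf\operatorname{gon}(\Gamma)/\operatorname{egon}(P)\le\frac12$.
\item[(2)] For every $g\ge5$ there is a polygon of genus $g$ for which the conjecture fails.
\item[(3)] The conjecture holds for all $P$ with $\operatorname{egon}(P)\le3$, in particular for all $P$ of genus $2$, $3$ or $4$; the ranges $g(P)\le 4$ and $\operatorname{egon}(P)\le3$ are therefore sharp. For $P=T_d$ with $d\ge4$ the conjecture holds if and only if $d=4$. In Theorem~\ref{thm:triangle}, $\operatorname{gon}(\Gamma)=3$ exactly.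
\end{enumerate}
\end{theorem}

We do not determine the infimum in (1). The proofs of Theorems~\ref{thm:triangle}, \ref{thm:criterion} and \ref{thm:range}(1),(2) are self-contained; only part (3) relies on published results.

The argument has two ingredients. First, the monomial pencils above have a tropical counterpart: sweeping a family of parallel lines across the curve produces a divisor of degree $\operatorname{width}_v$ and rank at least $1$, and this works separately on the part of the curve dual to any subpolygon (Section~\ref{sec:sweep}). Second, a chord in the triangulation is dual to a bridge, and any number of chips can be carried across a bridge (Lemma~\ref{lem:bridge}). If the pencil on one side can be concentrated at the end of the bridge, the same chips serve both sides, in two different directions (Section~\ref{sec:chords}).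

\section{Tropical curves, skeleta and divisors}\label{sec:prelim}

\subsection{Curves and triangulations}

Let $\omega\colon P\cap\mathbb Z^2\to\mathbb R$ be a function. For an affine function $a$ with $a\le\omega$ on $P\cap\mathbb Z^2$, let $S_a$ be the set of lattice points where equality holds. The polygons, segments and points $\operatorname{conv}(S_a)$ with $S_a\ne\emptyset$ are the \emph{cells} of the subdivision of $P$ induced by $\omega$; they are the projections of the lower faces of the convex hull of the points $(m,\omega(m))$. Subdivisions of this form are called \emph{regular}. A triangulation is \emph{unimodular} if all its triangles have area $\frac12$; then all its edges are primitive vectors.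

Suppose that $\omega$ induces a unimodular triangulation $\mathcal T$. The associated smooth tropical curve $X\subset\mathbb R^2$ is the set of $z=(z_1,z_2)$ at which the maximum in $\max_m\bigl(\langle m,z\rangle-\omega(m)\bigr)$ is attained at least twice. It is dual to $\mathcal T$. Each triangle $\tau$ gives a vertex $p_\tau$, the point where the three terms indexed by the corners of $\tau$ tie for the maximum. Each edge of $\mathcal T$ not contained in $\partial P$ gives a bounded edge of $X$ joining the vertices of the two adjacent triangles, and each edge in $\partial P$ gives a ray. Along the edge of $X$ dual to a side of $\tau$, the two terms indexed by the ends of that side stay equal and outgrow the third, so this edge leaves $p_\tau$ in the direction of the outward normal of the side. Concretely, let $J(x,y)=(y,-x)$ be the clockwise rotation by a right angle. If $a_1,a_2,a_3$ are the side vectors of $\tau$ in counterclockwise order, so that $a_1+a_2+a_3=0$, then the edges of $X$ at $p_\tau$ leave in the primitive directions $Ja_1,Ja_2,Ja_3$. Lengths are lattice lengths: if $u$ is primitive, the segment from $z$ to $z+su$ has length $s$. Thus a linear function $\ell$ has slope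 $\ell(u)$ along an edge traversed in the primitive direction $u$.

We need pieces of $X$. For a lattice polygon $R\subseteq P$ that is a union of triangles of $\mathcal T$, let $G_R\subset X$ be the finite metric graph whose vertices are the $p_\tau$ with $\tau\subseteq R$ and whose edges are dual to the edges of $\mathcal T$ in $R$ not contained in $\partial R$. It is connected, because two triangles of $R$ are joined by a path in the interior of $R$ that avoids lattice points. The graph $G=G_P$ is $X$ with its rays removed; its genus (first Betti number) is $g(P)$, since the bounded regions of $\mathbb R^2\setminus X$ correspond to the interior lattice points. The \emph{skeleton} $\Gamma\subseteq G$ is obtained by repeatedly deleting a vertex of valence $1$ together with its edge (stopping at a single point if $g(P)=0$). Thus $G$ consists of $\Gamma$ with finitely many trees attached, each at one point, and the \emph{retraction} $\rho\colon G\to\Gamma$ collapses each tree to its point of attachment.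

\subsection{Divisors}

A \emph{divisor} $D$ on a finite connected metric graph is a finite integer combination of points. We think of the coefficient $D(p)$ as a number of chips at $p$. The degree of $D$ is the sum of its coefficients, $D$ is \emph{effective} if all $D(p)\ge0$, and $D\ge D'$ means that $D-D'$ is effective. A \emph{rational function} is a continuous piecewise linear function $f$ with finitely many pieces and integer slopes, and $\operatorname{div}(f)(p)$ is the sum of the outgoing slopes of $f$ at $p$. Each segment on which $f$ is linear contributes opposite slopes at its two ends, so $\operatorname{div}(f)$ has degree $0$. We write $D\sim D'$ if $D'=D+\operatorname{div}(f)$ for some $f$. An effective divisor $D$ has \emph{rank at least $1$} if for every point $p$ there is an effective $D'\sim D$ with $D'(p)\ge1$; we then say that $D$ \emph{reaches} $p$.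

The divisors we construct live on $G$, where the plane geometry is available, while gonality is defined on $\Gamma$. The first lemma transfers them.

\begin{lemma}\label{lem:retract}
If $D$ is an effective divisor of rank at least $1$ on $G$, then $\rho_*D$ is an effective divisor of the same degree and of rank at least $1$ on $\Gamma$. In particular $\operatorname{gon}(\Gamma)\le\deg D$.
\end{lemma}

\begin{proof}
Let $f$ be a rational function on $G$ and $p\in\Gamma$. The fiber $\rho^{-1}(p)$ is a finite tree meeting $\Gamma$ only in $p$. In the sum of the coefficients of $\operatorname{div}(f)$ over this tree, each linear segment of $f$ inside the tree contributes a slope and its negative, and what remains are the outgoing slopes at $p$ along $\Gamma$. Hence $\rho_*\operatorname{div}(f)=\operatorname{div}(f|_\Gamma)$. If $D+\operatorname{div}(f)$ is effective and has a chip at $p\in\Gamma$, then so does $\rho_*(D+\operatorname{div}(f))=\rho_*D+\operatorname{div}(f|_\Gamma)$.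
\end{proof}

On a cycle, chips cannot move independently: the slopes of $f$, weighted by lengths, must add up to zero around the cycle. A bridge lies on no cycle and imposes no such condition. The second lemma exploits this.

\begin{lemma}\label{lem:bridge}
Let the metric graph $G$ consist of two disjoint connected metric graphs $G_1,G_2$ and a segment $\beta$ joining $q_1\in G_1$ to $q_2\in G_2$. Let $k\ge1$. Suppose that $A$ is an effective divisor of rank at least $1$ on $G_1$ with $A\ge kq_1$, and that $kq_2$ has rank at least $1$ on $G_2$. Then $A$ has rank at least $1$ on $G$.
\end{lemma}

\begin{proof}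
We use two moves. (a) A rational function $f$ on $G_i$ extends to $G$ by the constant $f(q_i)$, and the extension has the same divisor. So divisors equivalent on $G_i$ are equivalent on $G$. (b) For $p\in\beta$ and an integer $n$, the function that vanishes on $G_1$, has slope $-n$ along $\beta$ from $q_1$ to $p$, and is constant beyond $p$ has divisor $np-nq_1$. So $nq_1\sim np$ on $G$.

By (a), $A$ reaches every point of $G_1$. By (b) with $n=1$, $A\sim(A-q_1)+p\ge0$ for $p\in\beta$. For $p\in G_2$ choose an effective $E\sim kq_2$ on $G_2$ with $E(p)\ge1$. By (b) with $n=k$ and then (a), $A\sim(A-kq_1)+kq_2\sim(A-kq_1)+E$, which is effective and has a chip at $p$.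
\end{proof}

\section{Sweeping a curve by parallel lines}\label{sec:sweep}

Fix $\mathcal T$, $X$ and $R$ as above, and a nonzero $v$. A \emph{boundary edge} of $R$ is an edge $b$ of $\mathcal T$ contained in $\partial R$. Let $p_b\in G_R$ be the vertex dual to the triangle of $R$ containing $b$, and let $v(b)\in\mathbb Z$ be the increment of $v$ along $b$ when $\partial R$ is oriented counterclockwise. Since the directions of $X$ are the edge vectors of $\mathcal T$ rotated by $J$, the function on the plane of $X$ that corresponds to $v$ is
\[
\ell=v\circ J^{-1};\qquad\text{for }v=\alpha x+\beta y\text{ this is }\ell=\beta z_1-\alpha z_2 .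
\]
Its outgoing slopes at $p_\tau$ in the three directions $Ja_i$ are the integers $v(a_i)$, whose sum is $0$.

We want to move the line $\{\ell=h\}$ across the curve and record where it meets $X$, counting an edge with the absolute value of the slope of $\ell$. For $R=P$ and $h$ very large, the line meets only the rays along which $\ell$ increases, and the ray dual to $b$ counts $v(b)$ times. The rays are not part of $G$, so we pull these chips back to the vertices from which the rays start. This leads to the divisor
\[
D_{R,v}=\sum_{b\subset\partial R}\max(v(b),0)\,p_b .
\]
For general $R$ the definition treats every direction dual to a boundary edge of $R$ as if it were a ray.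

\begin{example}\label{ex:upsilon}
Let $R=P=\Upsilon=\operatorname{conv}\{(-1,-1),(1,0),(0,1)\}$, with $\omega=0$ at the origin and $\omega=1$ at the three vertices (Figure~\ref{fig:sweep}). The curve $X$ is the corner locus of $\max(0,\,z_1-1,\,z_2-1,\,-z_1-z_2-1)$, and $G$ is the boundary of the triangle with vertices $p_1=(1,-2)$, $p_2=(1,1)$, $p_3=(-2,1)$. Take $v=x$, so $\ell=-z_2$. The sides of $\Upsilon$ are $(2,1)$, $(-1,1)$, $(-1,-2)$, with increments $+2,-1,-1$, and $D_{\Upsilon,x}=2p_1$. Let $f_h=\max(\ell,h)$ on $G$. For $h\ge2$ it is constant. For $-1<h<2$ it has slope $-1$ along both edges leaving $p_1$ until they meet the line $z_2=-h$, and it is constant above that line; so $2p_1+\operatorname{div}(f_h)$ consists of the two points of $G$ on the line. At $h=-1$ the chips arrive at $p_2$ and $p_3$. The sweep has jumped over the interior of the edge $[p_3,p_2]$, on which $\ell$ is constant, but it has left a chip at each end, and two such chips can slide toward each other at equal speed. So $2p_1$ has rank at least $1$.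
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[thick] (-1,-1)--(1,0)--(0,1)--cycle;
\draw (0,0)--(-1,-1) (0,0)--(1,0) (0,0)--(0,1);
\foreach \x/\y in {-1/-1,1/0,0/1,0/0} \fill (\x,\y) circle (1.5pt);
\node at (0.25,-0.75) {$+2$};
\node at (0.8,0.7) {$-1$};
\node at (-0.85,0.15) {$-1$};
\begin{scope}[xshift=5.5cm,yshift=0.3cm,scale=0.6]
\draw[very thick] (1,1)--(1,-2)--(-2,1)--cycle;
\draw[->] (1,1)--(2,2);
\draw[->] (1,-2)--(1.5,-3);
\draw[->] (-2,1)--(-3.4,1.7);
\draw[dashed] (-3,-0.5)--(2.6,-0.5) node[right] {$\ell=h$};
\fill (1,-0.5) circle (4pt);
\fill (-0.5,-0.5) circle (4pt);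
\node[below left] at (1,-2) {$p_1$};
\node[below right] at (1,1) {$p_2$};
\node[below left] at (-2,1) {$p_3$};
\end{scope}
\end{tikzpicture}
\caption{Left: the triangle $\Upsilon$ with its unimodular triangulation and the counterclockwise increments of $v=x$ along its sides. Right: the dual tropical curve, with the cycle $G$ in bold. As the horizontal line $\ell=-z_2=h$ moves up, two chips leave $p_1$ and travel with it to $p_2$ and $p_3$.}
\label{fig:sweep}
\end{figure}

All features of the general case are present in this example.

\begin{lemma}\label{lem:sweep}
For $v\ne0$, the divisor $D_{R,v}$ has degree $\operatorname{width}_v(R)$ and rank at least $1$ on $G_R$.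
\end{lemma}

\begin{proof}
Write $D=D_{R,v}$. Since $R$ is convex, each level of $v$ strictly between its minimum and maximum on $R$ is attained at exactly two points of $\partial R$. So on going once around $\partial R$ the function $v$ rises monotonically from its minimum to its maximum and then falls monotonically. The positive increments add up to $\operatorname{width}_v(R)$, which is therefore the degree of $D$.

For $h\in\mathbb R$ let $f_h=\max(\ell,h)|_{G_R}$, a rational function on $G_R$, and let $E_h=D+\operatorname{div}(f_h)\sim D$. We compute $E_h(p)$ for each $p\in G_R$. If $b$ is a side of a triangle $\tau\subseteq R$ lying on $\partial R$, its counterclockwise orientations as a side of $\tau$ and as part of $\partial R$ agree; so $v(b)$ is the slope of $\ell$ in a direction of $X$ at $p_\tau$ that is missing from $G_R$.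

\emph{The case $\ell(p)<h$.} Here $f_h$ is constant near $p$, so $E_h(p)=D(p)\ge0$.

\emph{The case $\ell(p)>h$.} Here $f_h=\ell$ near $p$. If $p$ is not a vertex, the two outgoing slopes cancel and $E_h(p)=0$. If $p$ is a vertex, the three slopes of $\ell$ in $X$ sum to $0$, so those present in $G_R$ sum to $-\sum_{b:\,p_b=p}v(b)$. Therefore
\[
E_h(p)=\sum_{b:\,p_b=p}\bigl(\max(v(b),0)-v(b)\bigr)=\sum_{b:\,p_b=p}\max(-v(b),0)\ge0 .
\]

\emph{The case $\ell(p)=h$.} In a direction of $G_R$ in which $\ell$ has outgoing slope $s$, the function $f_h$ has outgoing slope $\max(s,0)$, and $D(p)$ supplies the same quantity for the missing directions. So $E_h(p)$ is the sum of the positive outgoing slopes of $\ell$ over all directions of $X$ at $p$. These slopes are integers with sum $0$, so $E_h(p)\ge0$, and $E_h(p)\ge1$ unless all of them vanish.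

Thus every $E_h$ is effective. Now let $p\in G_R$ and take $h=\ell(p)$. If $p=p_\tau$ is a vertex, the slopes $v(a_1),v(a_2),v(a_3)$ do not all vanish, because the sides of a triangle span the plane and $v\neq0$; so $E_h(p)\ge1$. If $p$ is interior to an edge on which $\ell$ is not constant, then again $E_h(p)\ge1$.

It remains to treat $p$ interior to an edge $[r,r']$ on which $\ell$ is identically $h$. The ends are dual to different triangles, so $r\ne r'$, and the vertex case gives $E_h\ge r+r'$. Let $\delta$ be the distance along the edge from $p$ to the nearer end. Let $\varphi=0$ off the edge and $\varphi(z)=-\min(\operatorname{dist}(z,r),\operatorname{dist}(z,r'),\delta)$ on it, with distances measured along the edge. Then $\operatorname{div}(\varphi)=p+p'-r-r'$, where $p'$ is the mirror image of $p$ in the midpoint of the edge (and $p'=p$ if $p$ is the midpoint). So $E_h+\operatorname{div}(\varphi)$ is effective and has a chip at $p$.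
\end{proof}

For $R=P$, Lemmas~\ref{lem:sweep} and~\ref{lem:retract} give the tropical form of the monomial bound from the introduction,
\begin{equation}\label{eq:lw}
\operatorname{gon}(\Gamma)\le\operatorname{lw}(P).
\end{equation}
To do better we need to know where the chips of $D_{R,v}$ sit.

\begin{corollary}\label{cor:conc}
Let $e$ be a boundary edge of $R$ and $v\ne0$. There is an effective divisor $A$ on $G_R$ of degree $\operatorname{width}_v(R)$ and rank at least $1$ with $A\ge|v(e)|\,p_e$. If $|v(e)|=\operatorname{width}_v(R)$, then $A=|v(e)|\,p_e$.
\end{corollary}

\begin{proof}
Choose the sign so that $\pm v(e)\ge0$ and take $A=D_{R,\pm v}$; the width does not depend on the sign. In the last case $A-|v(e)|\,p_e$ is effective of degree $0$.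
\end{proof}

\section{Chords and bridges}\label{sec:chords}

To apply Lemma~\ref{lem:bridge} we need a bridge in $G$ whose two sides are graphs of the form $G_R$. Primitive chords provide exactly this, and they can always be realized in a triangulation.

\begin{lemma}\label{lem:chord}
Let $e=[V,W]$ be a primitive chord of $P$, cutting it into $Q$ and $Q'$.
\begin{enumerate}
\item[(a)] If $e$ is an edge of $\mathcal T$, then $G$ consists of the disjoint graphs $G_Q$ and $G_{Q'}$ and the segment $e^\vee$ dual to $e$, which joins the vertex $q=p_e$ of $G_Q$ to the vertex $q'=p_e$ of $G_{Q'}$.
\item[(b)] There is a regular unimodular triangulation of $P$ that has $e$ as an edge.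
\end{enumerate}
\end{lemma}

\begin{proof}
(a) No triangle of $\mathcal T$ crosses $e$, so each lies in exactly one of $Q$, $Q'$; this partitions the vertices of $G$. An edge of $\mathcal T$ other than $e$ and not contained in $\partial P$ lies in one of $Q,Q'$ and is not contained in its boundary, because $\partial Q\cup\partial Q'=\partial P\cup e$. Its dual is then an edge of $G_Q$ or of $G_{Q'}$. The only other edge of $G$ is $e^\vee$, and the two triangles adjacent to $e$ lie on opposite sides of it.

(b) We want heights with a crease along $e$, and strictly convex so that all lattice points are used. Let $\lambda$ be an affine function vanishing exactly on the line $L$ through $V$ and $W$, and put $\omega(m)=|\lambda(m)|+\varepsilon|m|^2$ with $\varepsilon>0$.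

\emph{Each lattice point $m_0$ of $P$ is a cell.} Choose the sign with $\pm\lambda(m_0)\ge0$ and let $a_{m_0}(m)=\pm\lambda(m)+\varepsilon(2\langle m_0,m\rangle-|m_0|^2)$. Then $\omega(m)-a_{m_0}(m)\ge\varepsilon|m-m_0|^2$, with equality at $m=m_0$.

\emph{For small $\varepsilon$ the segment $e$ is a cell.} The line $L$ meets $P$ exactly in $e$: a point of $P\cap L$ beyond $W$ would put $W$ strictly between a point of $P$ and an interior point of $P$, hence in the interior of $P$, and likewise for $V$. As $e$ is primitive, $V$ and $W$ are the only lattice points of $P$ on $L$. Let $a$ be an affine function that agrees with $|m|^2$ at $V$ and $W$. Then $\omega(m)-\varepsilon a(m)=|\lambda(m)|+\varepsilon(|m|^2-a(m))$ vanishes at $V$ and $W$, and for small $\varepsilon$ it is positive at the finitely many other lattice points, where $|\lambda(m)|>0$.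

\emph{Perturbation.} Both properties hold for all $\omega'$ close to $\omega$. Indeed, add to $a_{m_0}$ the constant $\omega'(m_0)-\omega(m_0)$, and add to $\varepsilon a$ an affine function, small on $P$, with the values of $\omega'-\omega$ at $V$ and $W$; the equalities are restored and the finitely many strict inequalities survive. For noncollinear lattice points $m_1,m_2,m_3$ of $P$ and a fourth one $m_0$, the condition that $\omega'(m_0)$ equals the value at $m_0$ of the affine function interpolating $\omega'$ at $m_1,m_2,m_3$ defines a hyperplane in the space of heights. Choose $\omega'$ close to $\omega$ and off these finitely many hyperplanes. Then each two-dimensional cell $\operatorname{conv}(S_{a'})$ has $|S_{a'}|=3$, so the cells are triangles and $e$ is an edge of the triangulation.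

\emph{Unimodularity.} Suppose that such a triangle, with corners $m_1,m_2,m_3$, contains a further lattice point $m_0=\sum\mu_im_i$, written as a convex combination. Let $a''\le\omega'$ be affine with equality only at $m_0$. Then $\omega'(m_0)=\sum\mu_ia''(m_i)<\sum\mu_i\omega'(m_i)=a'(m_0)\le\omega'(m_0)$, which is absurd. So each triangle has no interior and three boundary lattice points, and Pick's formula (area $=$ interior points $+\frac12$ boundary points $-1$) gives area $\frac12$.
\end{proof}

\subsection{The triangle of genus five}

We prove Theorem~\ref{thm:triangle} by hand; see Figure~\ref{fig:triangle}.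

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!20] (0,0)--(4,0)--(1,2)--cycle;
\draw[thick] (0,0)--(4,0)--(2,4)--cycle;
\draw[very thick] (1,2)--(4,0);
\foreach \x/\y in {0/0,1/0,2/0,3/0,4/0,1/2,3/2,2/4} \fill (\x,\y) circle (1.8pt);
\foreach \x/\y in {1/1,2/1,3/1,2/2,2/3} \draw[fill=white] (\x,\y) circle (2.2pt);
\node at (1.5,0.45) {$Q'$};
\node at (2.4,2.45) {$Q$};
\node at (2.5,1.27) {$e$};
\begin{scope}[xshift=7cm,yshift=2cm]
\draw[fill=gray!20] (0,0) ellipse (1.15 and 0.8);
\node[align=center] at (0,0) {$G_{Q'}$\\ {\small genus $2$}};
\draw (4.3,0) ellipse (1.15 and 0.8);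
\node[align=center] at (4.3,0) {$G_Q$\\ {\small genus $3$}};
\draw[very thick] (1.15,0)--(3.15,0);
\fill (1.15,0) circle (2pt) node[below right] {$q'$};
\fill (3.15,0) circle (2pt) node[below left] {$q$};
\node[above] at (2.15,0) {$e^\vee$};
\end{scope}
\end{tikzpicture}
\caption{Left: the triangle $P_0$, its five interior lattice points (open circles), and the chord $e$ from $(1,2)$ to $(4,0)$. The piece $Q$ has the same extent in $x$ as $e$, namely $3$, and the piece $Q'$ has the same extent in $y$ as $e$, namely $2$. Right: the shape of the bounded part $G$ of any smooth tropical curve whose dual triangulation contains $e$.}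
\label{fig:triangle}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:triangle}]
At heights $y=1,2,3$ the interior of $P_0$ is given by $\frac12<x<\frac72$, $1<x<3$ and $\frac32<x<\frac52$. The interior lattice points are therefore $(1,1),(2,1),(3,1),(2,2),(2,3)$, the genus is $5$, and $(P_0)_{\mathrm{int}}=\operatorname{conv}\{(1,1),(3,1),(2,3)\}$. This triangle contains the segments $[(1,1),(3,1)]$ and $[(2,1),(2,3)]$ and has $x$-width $2$, so its lattice width is $2$ by \eqref{eq:cross}. Since the genus is not $4$, $P_0$ is not equivalent to $2\Upsilon$, and $\operatorname{egon}(P_0)=4$.

The segment $e$ joins the vertex $(4,0)$ to the midpoint $(1,2)$ of the opposite side, so its relative interior lies in the interior of $P_0$, and its vector $(3,-2)$ is primitive. It is a primitive chord, with pieces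
\[
Q=\operatorname{conv}\{(1,2),(4,0),(2,4)\},\qquad Q'=\operatorname{conv}\{(0,0),(4,0),(1,2)\}.
\]
By Lemma~\ref{lem:chord}, triangulations containing $e$ exist, and for each of them $G=G_Q\cup e^\vee\cup G_{Q'}$.

Sweep $G_Q$ with $v=x$. The boundary of $Q$ runs through $(1,2),(4,0),(3,2),(2,4)$, the increments of $x$ are $+3,-1,-1,-1$, and the positive one belongs to $e$. So $D_{Q,x}=3q$. Sweep $G_{Q'}$ with $v'=y$. The boundary of $Q'$ runs along the base from $(0,0)$ to $(4,0)$, along $e$ to $(1,2)$, and back; the increments of $y$ are $0,0,0,0,+2,-2$. So $D_{Q',y}=2q'$. By Lemma~\ref{lem:sweep}, three chips at $q$ reach every point of $G_Q$ and two chips at $q'$ reach every point of $G_{Q'}$. Now place three chips at $q$. They sweep $G_Q$ together; or one stays behind while two cross the bridge and sweep $G_{Q'}$. This is Lemma~\ref{lem:bridge} with $A=3q$ and $k=2$, and it shows that $3q$ has rank at least $1$ on $G$. By Lemma~\ref{lem:retract}, $\operatorname{gon}(\Gamma)\le3$.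
\end{proof}

The change of direction at the bridge is what matters. The triangle $P_0$ contains the segments $[(0,0),(4,0)]$ and $[(2,0),(2,4)]$, so $\operatorname{lw}(P_0)=4$, and no sweep of the whole curve in one direction has degree below $4$.

\subsection{The general criterion}

In the example both pencils were concentrated at the ends of the bridge. Lemma~\ref{lem:bridge} asks for less on the side of $Q$: only that enough chips sit at $q$.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Existence of triangulations is Lemma~\ref{lem:chord}(b). Let $\mathcal T$ contain $e$, and write $G=G_Q\cup e^\vee\cup G_{Q'}$ as in Lemma~\ref{lem:chord}(a). Put $k=|v'(e)|=\operatorname{width}_{v'}(Q')$. Then $k\ge1$, because $Q'$ is two-dimensional and $v'\ne0$. By Corollary~\ref{cor:conc} for $Q'$ and $v'$, the divisor $kq'$ has rank at least $1$ on $G_{Q'}$. By Corollary~\ref{cor:conc} for $Q$ and $v$, there is an effective divisor $A$ of degree $\operatorname{width}_v(Q)$ and rank at least $1$ on $G_Q$ with $A\ge|v(e)|\,q\ge kq$. By Lemma~\ref{lem:bridge}, $A$ has rank at least $1$ on $G$, and Lemma~\ref{lem:retract} gives $\operatorname{gon}(\Gamma)\le\operatorname{width}_v(Q)$.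
\end{proof}

\begin{remark}\label{rem:hyp}
The role of the hypotheses is best seen by dropping them. Let $v,v'$ be arbitrary with $\mu=\min(|v(e)|,|v'(e)|)\ge1$, and let $A,A'$ be the divisors of Corollary~\ref{cor:conc} on $G_Q$ and $G_{Q'}$. The divisor $A+(A'-\mu q')$ is effective, reaches $G_Q$ and $e^\vee$ by moving $A$, and reaches $G_{Q'}$ because it is equivalent to $(A-\mu q)+A'$. This gives the bound $\operatorname{width}_v(Q)+\operatorname{width}_{v'}(Q')-\mu$. Since $\operatorname{width}_{v'}(Q')\ge|v'(e)|\ge\mu$, the hypotheses of the theorem say precisely that $Q'$ costs no additional chips. If $v'=v$, the intervals $v(Q)$ and $v(Q')$ cover $v(P)$ and both contain $v(e)$, so the bound is at least $\operatorname{width}_v(P)$ and adds nothing to \eqref{eq:lw}. Finally, primitivity of $e$ is what produces a bridge: if the chord passed through an interior lattice point, the dual edges of the two edges of $\mathcal T$ on the chord at that point would lie on the cycle around the bounded region dual to it.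
\end{remark}

\section{Plane curves of degree $d$}\label{sec:degree}

To gain much from Theorem~\ref{thm:criterion} we want $Q$ narrow in some direction. In $T_d$ we cut off the corner at the origin and measure $Q$ by $v=x+y$. If $e$ joins $(0,k)$ to $(n,0)$ with $n>k$, then $v$ ranges over $[k,d]$ on $Q$, so $k$ should be large. The corner triangle is swept by $y$ with $k$ chips, and $n-k$ chips are available at $q$. So we need $n\ge2k$, and primitivity rules out $n=2k$ for $k\ge2$. The best choice is $n=2k+1\le d$.

\begin{proof}[Proof of Theorem~\ref{thm:range}(1)]
Let $d\ge5$, $k=\lfloor(d-1)/2\rfloor\ge2$ and $e=[(0,k),(2k+1,0)]$. The endpoints lie on $\partial T_d$ since $k<2k+1\le d$. On the relative interior of $e$ we have $x>0$, $y>0$ and $x+y<2k+1\le d$, and $\gcd(2k+1,k)=1$. So $e$ is a primitive chord, with pieces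
\[
Q'=\operatorname{conv}\{(0,0),(2k+1,0),(0,k)\},\qquad Q=\operatorname{conv}\{(0,k),(2k+1,0),(d,0),(0,d)\}.
\]
For $v'=y$ we have $\operatorname{width}_{v'}(Q')=k=|v'(e)|$. For $v=x+y$ the values at the listed corners of $Q$ are $k,2k+1,d,d$, so $\operatorname{width}_v(Q)=d-k$ and $|v(e)|=k+1\ge k$. Theorem~\ref{thm:criterion} gives curves with
\[
\operatorname{gon}(\Gamma)\le d-\lfloor(d-1)/2\rfloor=\lceil(d+1)/2\rceil=\lfloor d/2\rfloor+1 .
\]
By Example~\ref{ex:basic}, $\operatorname{egon}(T_d)=d-1$, and $d/2+1<d-1$ for $d>4$. As $d\to\infty$, the difference $(d-1)-(\lfloor d/2\rfloor+1)=\lceil d/2\rceil-2$ tends to infinity and the ratio $(\lfloor d/2\rfloor+1)/(d-1)$ tends to $\frac12$.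
\end{proof}

For quintics, $e=[(0,2),(5,0)]$ and $\operatorname{gon}(\Gamma)\le3<4$. Since $d-1$ takes every value from $4$ on, the conjecture fails for some polygon of each expected gonality at least $4$.

\section{Counterexamples in every genus $g\ge5$}\label{sec:genus}

The genera of the $T_d$ are sparse, so we need a more flexible family. We view $P_0$ as the region under the graph of a concave function with values $0,2,4,2,0$ at $x=0,\dots,4$. The proof of Theorem~\ref{thm:triangle} used the shape of $Q'$, but of $Q$ only its extent in $x$. So we fix the triangle $Q'$ and let the roof vary.

Let $N\ge4$. Call a sequence of integers $H_0=0$, $H_1=N-2$, $H_2,\dots,H_N\ge0$ \emph{admissible} if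
\begin{enumerate}
\item[(a)] the differences $s_i=H_i-H_{i-1}$ $(1\le i\le N)$ are nonincreasing;
\item[(b)] $H_{N-1}\ge2$;
\item[(c)] $H_i\ge N$ for some $1\le i\le N-1$.
\end{enumerate}
Let $H\colon[0,N]\to\mathbb R$ be the piecewise linear interpolation, which is concave by (a), and let $P_H=\{(x,y):0\le x\le N,\ 0\le y\le H(x)\}$, a lattice polygon. Conditions (b) and (c) make the interior polygon wide and tall enough to force $\operatorname{egon}(P_H)=N$; the value $H_1=N-2$ makes the chord from $(1,H_1)$ to $(N,0)$ primitive and keeps its height below its width.

\begin{proposition}\label{prop:family}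
For an admissible sequence, $g(P_H)=\sum_{i=1}^{N-1}H_i-(N-1)$ and $\operatorname{egon}(P_H)=N$, and there is a smooth tropical plane curve $\Gamma$ with Newton polygon $P_H$ and $\operatorname{gon}(\Gamma)\le N-1$.
\end{proposition}

\begin{proof}
The interior lattice points are the $(i,y)$ with $1\le i\le N-1$ and $1\le y\le H_i-1$. By concavity, $H_i\ge\min(H_1,H_{N-1})\ge2$ for these $i$, so column $i$ contains $H_i-1\ge1$ of them, and the genus formula follows. One column has $H_i\ge N$ and the other $N-2$ have $H_i\ge2$, so $g(P_H)\ge N+2(N-2)-(N-1)=2N-3\ge5$, and $P_H$ is not equivalent to $2\Upsilon$. The interior polygon contains $(1,1)$ and $(N-1,1)$, and, for $i$ as in (c), $(i,1)$ and $(i,N-1)$. By \eqref{eq:cross} its lattice width is at least $N-2$, and its $x$-width is $N-2$. Hence $\operatorname{egon}(P_H)=N$.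

Let $e=[(1,N-2),(N,0)]$. Its endpoints lie on $\partial P_H$, and its vector $(N-1,-(N-2))$ is primitive because consecutive integers are coprime. Let $e$ be the graph of the affine function $\Lambda$ on $[1,N]$. The concave function $H-\Lambda$ equals $0$ at $1$ and $H_N\ge0$ at $N$. The index $i$ in (c) satisfies $2\le i\le N-1$, since $H_1<N$, and $H_i-\Lambda(i)\ge N-(N-2)>0$. A concave function that is nonnegative at both ends of an interval and positive at one interior point is positive on the open interval. So $0<\Lambda<H$ on $(1,N)$, and $e$ is a primitive chord. Since $H(x)=(N-2)x$ on $[0,1]$, the piece below $e$ is $Q'=\operatorname{conv}\{(0,0),(N,0),(1,N-2)\}$, and $\operatorname{width}_y(Q')=N-2=|y(e)|$. The other piece $Q$ lies in the strip $1\le x\le N$ and contains $e$, so $\operatorname{width}_x(Q)=N-1=|x(e)|\ge N-2$. Theorem~\ref{thm:criterion} applies with $v=x$ and $v'=y$.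
\end{proof}

It remains to realize every genus $g\ge5$. For fixed $N$ the slopes are bounded by $s_1=N-2$, so only finitely many genera occur, and we must let $N$ grow.

\begin{lemma}\label{lem:intervals}
Let $N\ge4$, $a_N=2N^2-8N+7$ and $b_N=a_N+\frac12(N-2)^2(N-3)$. Every integer in $[a_N,b_N]$ is the genus of $P_H$ for some admissible sequence of length $N$.
\end{lemma}

\begin{proof}
Take $s_1=s_2=N-2$ and $s_N=s_{N-1}$, with $s_3,\dots,s_{N-1}$ free. Since $H_i=s_1+\dots+s_i$,
\[
\sum_{i=1}^{N-1}H_i=\sum_{l=1}^{N-1}s_l(N-l)=(N-2)(2N-3)+T,\qquad T=\sum_{l=3}^{N-1}s_l(N-l),
\]
and $(N-2)(2N-3)-(N-1)=a_N$, so the genus is $a_N+T$. We must realize every integer $T$ from $0$ to $T_{\max}=\frac12(N-2)^2(N-3)$.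

Start with $s_3=\dots=s_{N-1}=0$, where $T=0$. For $j=1,\dots,N-2$ in turn, raise $s_3,s_4,\dots,s_{N-1}$, one after another and in this order, from $j-1$ to $j$. Each sequence obtained is nonincreasing with entries in $[0,N-2]$, and the last has $T=(N-2)(1+2+\dots+(N-3))=T_{\max}$. Raising $s_l$ increases $T$ by $N-l\le N-3$, so values may be skipped. But $s_{N-1}$ has weight $1$ in $T$, and lowering it (together with $s_N$) keeps the sequence nonincreasing. So if a step reaches $T$ by an increase of $N-l$, the skipped values $T-r$ with $0<r<N-l$ are obtained by lowering $s_{N-1}$ by $r\le N-4$ in the raised sequence. For $N=5$, where $T=2s_3+s_4$, the values $T=0,1,\dots,9$ come from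
\[
(s_3,s_4)=(0,0),(1,-1),(1,0),(1,1),(2,0),(2,1),(2,2),(3,1),(3,2),(3,3).
\]

All these sequences satisfy (a), and they have $s_1,\dots,s_{N-2}\ge0$ and $s_N=s_{N-1}\ge-(N-4)$. Hence $0\le H_1\le\dots\le H_{N-2}$ and $H_{N-2}\ge H_2=2N-4$, so $H_{N-1}\ge(2N-4)-(N-4)=N$ and $H_N\ge N-(N-4)\geq0$. This gives (b), (c) and the nonnegativity of all $H_i$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(2)]
By Proposition~\ref{prop:family} it suffices to find an admissible sequence of each genus $g\ge5$. For $N=4,5,6$ the intervals of Lemma~\ref{lem:intervals} are $[7,9]$, $[17,26]$ and $[31,55]$. For $N\ge6$,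
\[
b_N-a_N\ge\tfrac32(N-2)^2\ge6(N-2)\ge4N-6=a_{N+1}-a_N ,
\]
so $b_N\ge a_{N+1}$, and the intervals with $N\ge6$ cover all $g\ge31$. The remaining genera are $5$, $6$, $10$--$16$ and $27$--$30$. They are realized by the following sequences, written as $H_1,\dots,H_{N-1};H_N$.
\[
\begin{array}{c|c|l}
N&g&\text{sequence}\\\hline
4&5&2,4,2;0\\
4&6&2,4,3;2\\
5&10&3,5,4,2;0\\
5&11&3,5,4,3;2\\
5&12&3,5,5,3;1\\
5&13&3,5,5,4;3\\
5&14&3,5,5,5;5
\end{array}
\qquad\qquad
\begin{array}{c|c|l}
N&g&\text{sequence}\\\hline
5&15&3,5,6,5;4\\
5&16&3,5,6,6;6\\
6&27&4,7,7,7,7;7\\
6&28&4,7,8,8,6;4\\
6&29&4,7,8,8,7;6\\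
6&30&4,7,8,8,8;8\\
\multicolumn{3}{c}{}
\end{array}
\]
In each row $H_1=N-2$, $H_2\ge N$, $H_{N-1}\ge2$, the differences are nonincreasing, and $g$ is the sum of the entries before the semicolon minus $N-1$. The first row is $P_0$.
\end{proof}

\section{Small expected gonality}\label{sec:small}

We now show that there are no counterexamples with $\operatorname{egon}(P)\le3$. The idea is to squeeze: $\operatorname{gon}(\Gamma)$ lies between $2$ and $\operatorname{egon}(P)$, and the value $2$ is controlled by the hyperelliptic case. Throughout, $g(P)\ge2$, and the curve defined by a Laurent polynomial means the smooth projective model of its zero set in the torus. We use the following facts.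

\begin{enumerate}
\item[(F1)] \cite{Kawaguchi,CastryckCools} Over an algebraically closed field of characteristic $0$, the curve defined by a sufficiently generic Laurent polynomial with Newton polygon $P$ has gonality $\operatorname{egon}(P)$. Here ``sufficiently generic'' means that the coefficient vector lies in a nonempty Zariski open set. It is standard that a sufficiently generic such curve has genus $g(P)$.
\item[(F2)] Let $C$ be an algebraic lift of a smooth tropical plane curve, that is, a curve over an algebraically closed complete nonarchimedean field $K$, defined by a Laurent polynomial with Newton polygon $P$ whose coefficients have valuations $\omega(m)$. Then the skeleton of $C$ is $\Gamma$ (Baker--Payne--Rabinoff), and the retraction $r\colon C(K)\to\Gamma$ sends linearly equivalent divisors to equivalent divisors (Baker's specialization). If the value group of $K$ is all of $\mathbb R$, every point of $\Gamma$ is the retraction of a $K$-point.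
\item[(F3)] \cite{Morrison} A smooth tropical plane curve is hyperelliptic, that is, has $\operatorname{gon}(\Gamma)=2$, only if the interior lattice points of its Newton polygon are collinear.
\item[(F4)] By the classical existence theorem for pencils, a smooth projective curve of genus $g$ over an algebraically closed field has gonality at most $\lfloor(g+3)/2\rfloor$.
\end{enumerate}

\begin{proposition}\label{prop:upper}
For every $P$ with $g(P)\ge2$ and every smooth tropical plane curve $\Gamma$ with Newton polygon $P$ we have $\operatorname{gon}(\Gamma)\le\operatorname{egon}(P)$.
\end{proposition}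

\begin{proof}
We need a lift that is generic in the sense of (F1), although the valuations of its coefficients are prescribed, and we need enough $K$-points to reach all of $\Gamma$. Let $K=\mathbb C((t^{\mathbb R}))$ be the field of Hahn series; it is algebraically closed of characteristic $0$ and complete, with value group $\mathbb R$, so the real numbers $\omega(m)$ are valuations. Consider the polynomials $F=\sum_mc_mt^{\omega(m)}\xi^{m}$ in $\xi=(\xi_1,\xi_2)$ with all $c_m\in\mathbb C^*$. At a zero of $F$ in the torus the minimum of $\omega(m)+\langle m,\operatorname{val}\xi\rangle$ is attained twice, which for $z=-\operatorname{val}\xi$ is the condition defining $X$; this matches the sign conventions. The coefficient vectors of these $F$ form the product of the infinite sets $\mathbb C^*t^{\omega(m)}\subset K$. A nonzero polynomial over $K$ cannot vanish on a product of infinite sets, so this product is Zariski dense, and some $F$ is generic in the sense of (F1). Let $C$ be its curve.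

By (F1) there is a map $C\to\mathbb P^1$ of degree $\operatorname{egon}(P)$. Its fibers are linearly equivalent effective divisors of that degree, and each $K$-point lies in one of them. By (F2) their retractions are equivalent effective divisors on $\Gamma$, and each point of $\Gamma$, being the retraction of a $K$-point, carries a chip of one of them. So any of these divisors has rank at least $1$.
\end{proof}

\begin{lemma}\label{lem:two}
A finite connected metric graph $\Gamma$ of genus at least $1$ has gonality at least $2$.
\end{lemma}

\begin{proof}
The zero divisor reaches no point, since equivalence preserves degree. Suppose that a single point $p$ has rank at least $1$. Let $\gamma$ be an edge lying on a cycle and $p'\ne p$ an interior point of $\gamma$. There is $f$ with $\operatorname{div}(f)=p'-p$, so $f$ is not constant on $\gamma$. Choose a value $h$ of $f$ on $\gamma$ that is not attained at any vertex or break point. Then $f^{-1}(h)$ is a finite set of points at which $f$ has nonzero slope, and it contains an interior point $u$ of $\gamma$. Sum the coefficients of $\operatorname{div}(f)$ over $\{f>h\}$: segments inside this set cancel, and each segment crossing the level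 $h$ contributes a negative integer. The sum is at least $-1$, so $f^{-1}(h)=\{u\}$. Then $\Gamma\setminus\{u\}$ is the disjoint union of the nonempty open sets $\{f>h\}$ and $\{f<h\}$, although removing an interior point of an edge on a cycle does not disconnect $\Gamma$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(3)]
By Lemma~\ref{lem:two} and Proposition~\ref{prop:upper}, $2\le\operatorname{gon}(\Gamma)\le\operatorname{egon}(P)$. This settles the case $\operatorname{egon}(P)=2$. Let $\operatorname{egon}(P)=3$. We claim that the interior lattice points are not collinear. Those of $2\Upsilon$ include $(0,0),(1,0),(0,1)$. For $P$ not equivalent to $2\Upsilon$, collinear interior points would make $P_{\mathrm{int}}$ a segment, which has width $0$ with respect to a primitive $v$ vanishing on its direction, and then $\operatorname{egon}(P)=2$. So (F3) gives $\operatorname{gon}(\Gamma)\ne2$, hence $\operatorname{gon}(\Gamma)=3$. As $\operatorname{egon}(P)\ge2$ always, the conjecture holds whenever $\operatorname{egon}(P)\le3$.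

If $g(P)\le4$, apply (F1) and (F4) to a generic curve $C$ with Newton polygon $P$: $\operatorname{egon}(P)=\operatorname{gon}(C)\le\lfloor(g(P)+3)/2\rfloor\le3$. So the conjecture holds in genus $2$, $3$ and $4$. Neither range can be enlarged, since $P_0$ has genus $5$ and expected gonality $4$. By Example~\ref{ex:basic}, $\operatorname{egon}(T_4)=3$, so the conjecture holds for $T_4$, and by part (1) it fails for $T_d$ with $d\ge5$. Finally, the interior lattice points $(1,1),(3,1),(2,3)$ of $P_0$ are not collinear, so for $\Gamma$ as in Theorem~\ref{thm:triangle} we have $2\le\operatorname{gon}(\Gamma)\le3$ and, by (F3), $\operatorname{gon}(\Gamma)\neq2$.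
\end{proof}

\begin{thebibliography}{9}

\bibitem{CastryckCools}
Castryck and Cools, \emph{Linear pencils encoded in the Newton polygon}, IMRN (2017).

\bibitem{Kawaguchi}
Kawaguchi, \emph{The gonality and the Clifford index of curves on a toric surface}, J. Algebra (2016).

\bibitem{LMNW}
Desmond Leitz, Ralph Morrison, S{\o}ren Newman-Taylor, Vincent X. Wang, \emph{The $d$-gonal locus in the moduli space of tropical plane curves}, arXiv:2511.20805 (2025).

\bibitem{Morrison}
Morrison, \emph{Tropical hyperelliptic curves in the plane}.

\end{thebibliography}
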